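# Equivariant means on fixed-point-free contractible complexes

## Three theorems on equivariant $n$-means

For a finite group $H$ let $\Sigma(H)\subset\mathbb N$ denote the additive semigroup generated by the indices $[H:K]$ of the *proper* subgroups $K<H$.

**Theorem 1.** There is a finite contractible 3-dimensional simplicial complex $Y$ with a simplicial action of $G=A_5$ such that $Y$ is a compact connected $G$-ANR, $Y$ is not a $G$-AR (indeed $Y^G=\emptyset$), and $Y$ admits an equivariant $n$-mean for every $n\ge 2$ with $n\notin\Sigma(A_5)=\langle 5,6\rangle$, that is, for $n\in\{2,3,4,7,8,9,13,14,19\}$.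

For a compact group $G$ and $n\ge2$ let $\mathsf P(G,n)$ be the statement: *every nonempty compact connected metrizable $G$-ANR admitting an equivariant $n$-mean is a $G$-AR.* A *section* of a group is a quotient of a subgroup.

**Theorem 2.** Let $G$ be a finite group and $n\ge2$. Then $\mathsf P(G,n)$ holds if and only if $n\in\Sigma(S)$ for every nonabelian simple section $S$ of $G$. When it fails, there is a counterexample without $G$-fixed points.

**Theorem 3.** Let $G$ be a compact group and $n\ge2$.

1. $\mathsf P(G,n)$ holds iff $\mathsf P(G/N,n)$ holds for every closed normal $N$ with $G/N$ a Lie group. In particular, for profinite $G$, $\mathsf P(G,n)$ holds iff all finite quotients of $G$ satisfy the criterion of Theorem 2.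
2. If every Lie quotient $\bar G$ of $G$ has $\bar G_0$ a torus and $\bar G/\bar G_0$ solvable, then $\mathsf P(G,n)$ holds for all $n\ge2$.
3. If $G$ has a nonsolvable finite quotient, then $\mathsf P(G,n)$ fails for $n=2,3,4$.

**Corollary 4.** Let $G$ be a finite group.

- (a) If $G$ is solvable, $\mathsf P(G,n)$ holds for all $n\ge2$.
- (b) For $n\in\{2,3,4\}$: $\mathsf P(G,n)$ holds iff $G$ is solvable.
- (c) $\mathsf P(G,n)$ holds for all multiples $n\ge2$ of $|G|$ and for all sufficiently large $n$.
- (d) $\mathsf P(A_5,n)$ fails exactly for $n\in\{2,3,4,7,8,9,13,14,19\}$.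

## Means, equivariant retracts, and the numbers $\Sigma(H)$

**Definition (mean).** An $n$-mean on a topological space $X$ is a continuous map $p:X^n\to X$ such that

- (M1) $p(x,\dots,x)=x$ for every $x\in X$;
- (M2) $p(x_1,\dots,x_n)=p(x_{\sigma(1)},\dots,x_{\sigma(n)})$ for all points and all permutations $\sigma$ of $\{1,\dots,n\}$.

If a topological group $G$ acts continuously on $X$, the mean is *equivariant* when $p(gx_1,\dots,gx_n)=g\,p(x_1,\dots,x_n)$ for all $g\in G$.

On a convex subset of a vector space on which $G$ acts linearly, $\frac1n\sum x_i$ is an equivariant $n$-mean. The circle has no $n$-mean for $n\ge2$. Indeed, on $\pi_1$ such a map gives a homomorphism $\mathbb Z^n\to\mathbb Z$, which by (M2) has the form $(a_1,\dots,a_n)\mapsto c\sum a_i$, and (M1) forces $nc=1$.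

**Definition ($G$-ANR, $G$-AR).** A metrizable $G$-space $X$ is a $G$-ANR (resp. $G$-AR) if, whenever $X$ is equivariantly embedded as a closed invariant subset of a metrizable $G$-space $Z$, there is an invariant neighborhood $U$ of $X$ in $Z$ and an equivariant retraction $U\to X$ (resp. an equivariant retraction $Z\to X$).

The interior of an invariant neighborhood is invariant, so $U$ may always be taken open. With trivial $G$ these are the usual ANRs and ARs. The circle is an ANR and not an AR. The interval $[-1,1]$ with $\mathbb Z/2$ acting by $x\mapsto -x$ is a $\mathbb Z/2$-AR: extend the identity of $[-1,1]$ to a map $\varphi:Z\to[-1,1]$ by Tietze and replace it by $\frac12(\varphi(z)-\varphi(gz))$, where $g$ is the involution.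

The result behind the question is a theorem of Eckmann and of Eckmann–Ganea–Hilton, which we use as a black box: *if $X$ is a connected ANR whose homology groups are finitely generated and all but finitely many vanish, then $X$ admits an $n$-mean for some $n\ge2$ if and only if $X$ is an AR.* The paper of Natalia Jonard-Pérez and Ananda López-Poo, "Equivariant means", arXiv:2502.20505 (2025), is the source of the equivariant version: if $G$ is compact and $X$ is a nonempty compact connected metrizable $G$-ANR with an equivariant $n$-mean for some $n\ge2$, is $X$ a $G$-AR? Theorem 1 says no, already for $G=A_5$ and $n=2$. Theorem 2 says exactly when the answer is yes for a finite group, and Theorem 3 treats further compact groups. For compact Lie groups with nonabelian identity component nothing is claimed beyond Theorem 3.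

**Examples of $\Sigma$.** We have $\Sigma(\mathbb Z/2)=\{2,4,6,\dots\}$, since the trivial subgroup is the only proper one. The proper subgroups of $S_3$ have indices $6,3,2$, so $\Sigma(S_3)=\{2,3,4,\dots\}$. For $A_5$, the orders of proper subgroups are $1,2,3,4,5,6,10,12$, so the indices are $60,30,20,15,12,10,6,5$. All are sums of fives and sixes, so $\Sigma(A_5)=\langle5,6\rangle$. The numbers $20,21,22,23,24$ lie in $\langle 5,6\rangle$, hence so does everything above. Below $20$ it contains $5,6,10,11,12,15,16,17,18$ only. The gaps are $1,2,3,4,7,8,9,13,14,19$.

**Reading Theorem 2.** The nonsolvable subgroups of $S_5$ are $A_5$ and $S_5$, so the only nonabelian simple section of $S_5$ is $A_5$, and $\mathsf P(S_5,n)$ fails for the same nine values as $\mathsf P(A_5,n)$. One must look at all sections: $5\in\Sigma(A_5)$, but $\mathsf P(A_6,5)$ fails. Indeed a subgroup of $A_6$ of index $k$ with $2\le k\le5$ would embed the simple group $A_6$, of order $360$, in $S_5$, of order $120$. So every element of $\Sigma(A_6)$ is at least $6$.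

**Proof of Corollary 4 from Theorem 2.** (a) Sections of solvable groups are solvable, so there is no condition to satisfy. (b) A nonsolvable group has a nonabelian composition factor $S$, which is a section. If $M<S$ had index $k\in\{2,3,4\}$, the transitive action on $S/M$ would be a nontrivial homomorphism $S\to S_4$, injective by simplicity, and $S$ would be solvable. So every element of $\Sigma(S)$ is at least $5$, and $\mathsf P(G,n)$ fails for $n=2,3,4$. Solvable groups are covered by (a). (c) For a section $S$ we have $|S|=[S:1]\in\Sigma(S)$, and $|S|$ divides $|G|$, so multiples of $|G|$ lie in $\Sigma(S)$. For large $n$: the Sylow subgroups of $S$ are proper, and no prime $\ell$ dividing $|S|$ divides the index of a Sylow $\ell$-subgroup, so these indices have gcd $1$ and $\Sigma(S)$ contains all large integers. There are finitely many sections. (d) Proper subgroups of $A_5$ are solvable, so the only nonabelian simple section is $A_5$, and $\Sigma(A_5)$ was computed above. $\square$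

## Averaging over orbits, Smith theory, and the wall at perfect groups

Take $G=\mathbb Z/2=\{1,g\}$ and $n=2$. Let $X$ be as in the question. Forgetting the action, $X$ is an AR by the quoted theorem (the details are in Lemma 14), so $X$ is contractible. Now look at $x\mapsto p(x,gx)$. Since $g\,p(x,gx)=p(gx,x)=p(x,gx)$, the value is fixed by $G$, and if $x$ is fixed, the value is $x$. So $X^G$ is a retract of a contractible space, and is contractible. For a finite group it is enough that all $X^H$ are contractible (Lemma 13), so here $X$ is a $G$-AR.

Take $G=\mathbb Z/2$ and $n=3$. Three points cannot be filled with free orbits of size two, so this averaging is not available. Smith theory is: the fixed set of an involution on the compact contractible space $X$ is mod $2$ acyclic, so $X^G$ is nonempty and connected. The mean $p$ restricts to $X^G$, and the quoted theorem, applied to $X^G$, says that $X^G$ is an AR.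

These two devices suggest the natural attack for finite $G$. Show that $X^K$ is contractible for every $K\le G$, by induction on $|K|$. If $K$ has a normal subgroup of prime index, use Smith theory. Otherwise $K$ is perfect, and the only device left is averaging. If subgroups $L_j<K$ have contractible fixed sets and $n=\sum_j[K:L_j]$, then for $y_j\in X^{L_j}$ the value of $p$ on the $n$ points $gy_j$ ($gL_j\in K/L_j$) is $K$-fixed. The attack stops at exactly one point: $K$ perfect, and $n$ not a sum of indices that are available. The smallest instance is $K=G=A_5$ and $n=2$. There the method yields that $X^H$ is contractible for all proper $H<A_5$ and says nothing about $X^{A_5}$.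

To pass from "the method stops" to "the statement is false", read the arithmetic backwards. Suppose $Y$ is a $G$-complex with $Y^G=\emptyset$ and contractible $Y^H$ for all proper $H$. Try to build a mean on $Y$ cell by cell over $Y^n$. The value at $(x_1,\dots,x_n)$ must be fixed by every $g$ that permutes the multiset $[x_1,\dots,x_n]$. This is impossible only if all of $G$ preserves the multiset. But then the multiset is a sum of $G$-orbits, each of size $[G:G_y]$ with $G_y$ proper, and $n\in\Sigma(G)$. So when averaging is unavailable, the required values exist. What remains is to make this precise and to find $Y$.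

## Posets, products, and the extension of a mean simplex by simplex

For a finite poset $Q$ let $|Q|$ be the realization of its order complex, whose simplices are the nonempty chains of $Q$. A point of $|Q|$ is a family $t=(t_q)_{q\in Q}$ of nonnegative numbers with sum $1$ whose support is a chain. For $Q=\{x<z>y\}$, $|Q|$ is the path $x-z-y$. If a group acts on $Q$ by order automorphisms, an element that stabilizes a chain fixes each of its members, because the only order automorphism of a finite chain is the identity. Hence

$$|Q|^H=|Q^H|\quad\text{for every subgroup } H. \tag{1}$$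

**Lemma 5.** For finite posets $Q_1,\dots,Q_n$ the projections induce a homeomorphism $|Q_1\times\dots\times Q_n|\to|Q_1|\times\dots\times|Q_n|$.

*Proof.* Encode $t\in|Q|$ with support $q_0<\dots<q_k$ by the step function $s_t:(0,1]\to Q$ that equals $q_i$ on the interval $(t_{q_0}+\dots+t_{q_{i-1}},\,t_{q_0}+\dots+t_{q_i}]$. This is a bijection from $|Q|$ to the set of nondecreasing maps $s:(0,1]\to Q$ whose nonempty fibers are intervals $(a,b]$; the coordinate $t_q$ is recovered as the length of $s^{-1}(q)$. For a poset map $\pi:Q\to Q'$, the map $|\pi|$ adds up coordinates along fibers of $\pi$, so $|\pi|(t)$ has step function $\pi\circ s_t$. Given step functions $s_i$ into $Q_i$, the map $(s_1,\dots,s_n)$ into the product is nondecreasing and its fibers are intersections of intervals $(a,b]$, so it is again a step function. Thus the continuous map induced by the projections is a bijection, from a compact space to a Hausdorff space. $\square$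

For $Q=\{0<1\}$ and $n=2$ this is the square cut into two triangles along the diagonal, which is the edge $(0,0)<(1,1)$. In general the chains inside $\operatorname{diag}Q=\{(q,\dots,q)\}\subset Q^n$ form a subcomplex of $|Q^n|$ that corresponds to the diagonal of $|Q|^n$: the step functions with all components equal are those with values in $\operatorname{diag}Q$.

**Lemma 6.** If $f,g:Q\to Q'$ are poset maps between finite posets with $f(q)\le g(q)$ for all $q$, then $|f|\simeq|g|$ by a homotopy that is constant on $|\{q:f(q)=g(q)\}|$. If a group acts and $f,g$ are equivariant, so is the homotopy.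

*Proof.* The map $Q\times\{0<1\}\to Q'$ given by $f$ on $Q\times\{0\}$ and $g$ on $Q\times\{1\}$ is a poset map. Realize it, and identify $|Q\times\{0<1\}|=|Q|\times[0,1]$ by Lemma 5. On the part where $f=g$ the poset map factors through the projection to $Q$. $\square$

**Lemma 7.** Let $G$ be a finite group and $Q$ a finite $G$-poset. Suppose that $Y=|Q|$ has $Y^G=\emptyset$ and that $Y^H$ is contractible for all proper $H<G$. If $n\ge2$ and $n\notin\Sigma(G)$, then $Y$ has an equivariant $n$-mean.

**Step 1. Turn a mean into an equivariant map.** The aim is to have one group in charge of both symmetry conditions. Let $\Gamma=G\times S_n$ act on $Q^n$ and on $Y^n$ by $((g,\tau)x)_i=g\,x_{\tau^{-1}(i)}$, and on $Y$ through $G$. The homeomorphism $|Q^n|\cong Y^n$ of Lemma 5 is $\Gamma$-equivariant. An equivariant $n$-mean is exactly a $\Gamma$-map $\Phi:|Q^n|\to Y$ with $\Phi(x,\dots,x)=x$. On the subcomplex $|\operatorname{diag}Q|$ the map $\Phi$ is prescribed, and there it is $\Gamma$-equivariant since $(g,\tau)(y,\dots,y)=(gy,\dots,gy)$.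

**Step 2. Find where the next simplex has to go.** We extend over the simplices outside $|\operatorname{diag}Q|$ by induction on dimension, choosing one simplex $\sigma$ from each $\Gamma$-orbit. When we reach $\sigma$, $\Phi$ is defined on $\partial\sigma$. Since $\Gamma$ acts on $Q^n$ by order automorphisms, the stabilizer $\Gamma_\sigma$ fixes $\sigma$ pointwise, so $\Phi(\partial\sigma)\subset Y^K$, where $K\le G$ is the projection of $\Gamma_\sigma$ to $G$.

**Step 3. Show that $K\ne G$.** This is the only place where $n$ enters. Suppose $K=G$ and take $x=(x_1,\dots,x_n)$ in the interior of $\sigma$. For each $g\in G$ some $(g,\tau)\in\Gamma_\sigma$ fixes $x$, so $g$ preserves the multiset $[x_1,\dots,x_n]$. Its multiplicity function on $Y$ is then $G$-invariant, so the multiset is a sum of $G$-orbits and $n$ is a sum of numbers $[G:G_y]$. Each $G_y$ is proper because $Y^G=\emptyset$. So $n\in\Sigma(G)$, a contradiction.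

**Step 4. Extend.** The space $Y^K$ is nonempty and contractible, so $\Phi|_{\partial\sigma}$ extends to a map $\sigma\to Y^K$ (for a vertex $\sigma$, choose any point of $Y^K$). Put $\Phi(\gamma z)=\gamma\Phi(z)$ for $z\in\sigma$ and $\gamma\in\Gamma$. We check that this is well defined. On translates of $\partial\sigma$ it agrees with the old $\Phi$, which is equivariant. If $\gamma z=\gamma'z'$ with $z,z'$ in the interior of $\sigma$, then $\gamma^{-1}\gamma'$ carries an interior point of $\sigma$ to an interior point of $\sigma$. So it lies in $\Gamma_\sigma$, hence $z=z'$, and $\gamma^{-1}\gamma'$ acts trivially on $Y^K$. After finitely many steps $\Phi$ is a $\Gamma$-map on $|Q^n|$. $\square$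

## An acyclic $A_5$-complex with five vertices, ten edges and six pentagons

To apply Lemma 7 to $A_5$ we need a complex with contractible fixed sets for all proper subgroups and no global fixed point. We first build a complex $X$ that is right for all nontrivial subgroups, and acyclic.

Let $A_5$ act on $\{0,1,2,3,4\}$. The complete graph $K_5$ has $4!/2=12$ Hamiltonian cycles (without orientation). $S_5$ permutes them transitively. The stabilizer of a cycle is dihedral of order $10$, generated by a 5-cycle and a product of two transpositions, so it lies in $A_5$. Hence $A_5$ has two orbits of six cycles, and every odd permutation interchanges them. Let $\mathcal P$ be the orbit of $P_\infty=(0,1,2,3,4)$, and attach to $K_5$ a pentagonal 2-cell along each of the six cycles in $\mathcal P$. The result is a regular CW complex $X$. Let $P$ be its face poset, with $5$ vertices, $10$ edges and $6$ pentagons. Then $A_5$ acts on $P$, and $X=|P|$.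

**Step 1. Write the pentagons as a module.** We want the cellular chains over the group ring of the rotation $t:i\mapsto i+1\pmod5$. The even permutation $0\to1\to2\to0$ carries $P_\infty$ to $P_0=(1,2,0,3,4)\in\mathcal P$, whose edges are $12,\,20,\,03,\,34,\,41$. Exactly two of them have the form $\{i,i+1\}$, namely $\{1,2\}$ and $\{3,4\}$. A two-element subset of the five edges $\{i,i+1\}$ has trivial stabilizer under rotation, so the five rotates of $P_0$ are distinct, and they differ from $P_\infty$. As $t\in A_5$,
$$\mathcal P=\{P_\infty,P_0,tP_0,t^2P_0,t^3P_0,t^4P_0\}.$$

**Step 2. The boundary maps.** Put $R=\mathbb Z[t]/(t^5-1)$ and $N=1+t+t^2+t^3+t^4$. Let $v$ be the vertex $0$, $a$ the edge $0\to1$, $b$ the edge $0\to2$. Then $C_0=Rv$, $C_1=Ra\oplus Rb$, $C_2=\mathbb ZP_\infty\oplus RP_0$ with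
$$\partial a=(t-1)v,\qquad\partial b=(t^2-1)v,\qquad\partial P_\infty=Na,\qquad\partial P_0=(t+t^3)a+(t^4-t^3-1)b.$$
For the last formula traverse $1\to2\to0\to3\to4\to1$; the five edges are $ta$, $-b$, $-t^3b$, $t^3a$, $t^4b$ (for instance, $t^3b$ is the edge $3\to0$ and $t^4b$ is $4\to1$).

**Step 3. $X$ is acyclic.** We compare $\partial C_2$ with the group $Z_1$ of 1-cycles. We have $\partial(xa+yb)=(x+(1+t)y)(t-1)v$, and the annihilator of $t-1$ in $R$ is $\mathbb ZN$. So $xa+yb$ is a cycle iff $x=mN-(1+t)y$ with $m\in\mathbb Z$, that is,
$$Z_1=\mathbb Z\,Na\oplus R\,d,\qquad d=b-(1+t)a,$$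
where $Rd$ is free because of its $b$-coordinate. Let $u=t^4-t^3-1$. Then
$$(1+t)u=t^4-t^3-1+1-t^4-t=-t-t^3,$$
so $ud=ub+(t+t^3)a=\partial P_0$. Moreover $u=-t^4(t+t^4-1)$, and
$$(t+t^4-1)(t^2+t^3-1)=t^3+t^4-t+t+t^2-t^4-t^2-t^3+1=1,$$
so $u$ is a unit of $R$. Hence $\partial$ maps $C_2=\mathbb ZP_\infty\oplus RP_0$ isomorphically onto $\mathbb ZNa\oplus Rd=Z_1$, and $H_2(X)=H_1(X)=0$. Since $X$ is connected, it is acyclic.

**Step 4. Fixed sets.** By (1), $X^H=|P^H|$, so we list fixed cells. Up to conjugacy the subgroups $1<H<A_5$ are $C_2,C_3,V_4,C_5,S_3,D_5,A_4$, of orders $2,3,4,5,6,10,12$. Stabilizers of pentagons have order $10$, so a subgroup whose order does not divide $10$ fixes no pentagon.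

- $H=\langle(ab)(cd)\rangle$, with fixed letter $e$. The fixed vertex is $e$ and the fixed edges are $ab$ and $cd$. The involution acts on an invariant Hamiltonian cycle as a reflection that fixes $e$ and flips the edge opposite $e$, which is $ab$ or $cd$. In the first case the cycle is $(e,c,a,b,d)$ or $(e,c,b,a,d)$, and in the second $(e,a,c,d,b)$ or $(e,a,d,c,b)$. The two cycles of each pair differ by a transposition, so exactly one of each pair is in $\mathcal P$; call them $Q_1\ni ab$ and $Q_2\ni cd$. The cycle $Q_1$ does not contain the edge $cd$, and $Q_2$ does not contain $ab$. So $|P^H|$ is the path $ab-Q_1-e-Q_2-cd$.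
- $H=\langle(abc)\rangle$. The fixed cells are $d$, $de$, $e$, and $|P^H|$ is an arc.
- $H=V_4$ or $A_4$. Both have orbits of sizes $1$ and $4$ on letters, so only the fixed vertex is a fixed cell. A point.
- $H=C_5=\langle c\rangle$. No vertex or edge is fixed. On an invariant Hamiltonian cycle $c$ acts as a rotation, so the cycle has edges $\{i,ci\}$ or edges $\{i,c^2i\}$. Labelling the letters by $\mathbb Z/5$ so that $c$ is $j\mapsto j+1$, the permutation $j\mapsto2j$ takes the first cycle to the second, and it is a 4-cycle, hence odd. So exactly one of the two is in $\mathcal P$. A point.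
- $H=D_5$. It normalizes a $C_5$, so it fixes the single element of $P^{C_5}$, and $P^{D_5}\subset P^{C_5}$. A point.
- $H=\langle(abc),(ab)(de)\rangle\cong S_3$. The orbits on letters are $\{a,b,c\}$ and $\{d,e\}$; only the edge $de$ is fixed. A point.
- $H=A_5$. It is transitive on vertices, on edges and on pentagons, so $P^H=\emptyset$.

Thus $X^H$ is contractible for $1<H<A_5$, and $X^{A_5}=\emptyset$.

## The join $A_5*X$ and the proof of Theorem 1

Lemma 7 also asks for $H=1$, that is, that the space itself be contractible, and for $X$ we have only shown acyclicity. Joining with a free orbit repairs this without touching the other fixed sets.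

**Step 1. The space $Y$.** Let $Q=A_5\sqcup P$, where $A_5$ is an antichain with the left translation action and $g<x$ for all $g\in A_5$ and $x\in P$. Put $Y=|Q|=A_5*X$. It is a finite simplicial complex of dimension $3$, the union of $60$ cones on $X$ glued along $X$. Adding the cones one at a time to a simply connected union along the connected space $X$, van Kampen gives that $Y$ is simply connected. Since $X$ is acyclic, Mayer–Vietoris gives that $Y$ is acyclic. A simply connected acyclic complex is contractible. If $H\ne1$, left translation by $H$ on $A_5$ has no fixed point, so $Q^H=P^H$. Hence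
$$Y^H\text{ is contractible for all proper }H<A_5,\qquad Y^{A_5}=\emptyset.\tag{2}$$

**Step 2. $Y$ is a $G$-ANR.** This holds for every finite simplicial complex, and we prove it in the form needed later.

**Lemma 8.** Let a compact group $G$ act continuously by simplicial automorphisms (through a finite quotient) on a finite simplicial complex $K$. Then every $G$-map $A\to|K|$ from a closed invariant subset $A$ of a metrizable $G$-space $Z$ extends to a $G$-map on an open invariant neighborhood of $A$. In particular $|K|$ is a $G$-ANR.

*Proof.* Let $V$ be the vertex set of $K$. Then $|K|\subset\Delta^V\subset\mathbb R^V$, with $G$ permuting coordinates. By Tietze, extend $A\to\mathbb R^V$ to a map $\varphi_0:Z\to\mathbb R^V$, and put $\varphi(z)=\int_Gg^{-1}\varphi_0(gz)\,dg$ with Haar probability measure. This is continuous because the integrand is continuous on $G\times Z$ and $G$ is compact. It is equivariant, since $\varphi(hz)=\int h(gh)^{-1}\varphi_0(ghz)\,dg=h\varphi(z)$, and on $A$ it equals the given map. The nearest-point projection $\mathbb R^V\to\Delta^V$ is equivariant, since $G$ acts by isometries preserving $\Delta^V$, so we may assume $\varphi:Z\to\Delta^V$.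

The barycentric subdivision $\mathrm{Sd}K$ is a full subcomplex of $\mathrm{Sd}\Delta^V$: a chain of subsets of $V$ all of which are simplices of $K$ is a simplex of $\mathrm{Sd}K$. Let $O\subset\Delta^V$ be the open invariant set of points having some positive $\mathrm{Sd}\Delta^V$-barycentric coordinate at a vertex of $\mathrm{Sd}K$. Deleting the other coordinates and renormalizing gives a continuous equivariant retraction $O\to|K|$; it lands in $|K|$ by fullness. Compose $\varphi$, restricted to $\varphi^{-1}(O)$, with it. For the last statement take $A=|K|$ and the identity map. $\square$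

**Step 3. $Y$ is not a $G$-AR.** It is enough to have no fixed point.

**Lemma 9.** A nonempty compact $G$-AR $X$ has $X^G\ne\emptyset$.

*Proof.* $X=X\times\{1\}$ is a closed invariant subset of the compact metrizable cone $X\times[0,1]/X\times\{0\}$. An equivariant retraction sends the cone point, which is fixed, to a fixed point. $\square$

**Step 4. Means on $Y$.** By (2), Lemma 7 applies to $Q$ and $G=A_5$. It gives an equivariant $n$-mean for each $n\ge2$ outside $\Sigma(A_5)=\langle5,6\rangle$, that is, for $n\in\{2,3,4,7,8,9,13,14,19\}$. By Lemma 8, $Y$ is a $G$-ANR; it is compact and connected; by (2) and Lemma 9 it is not a $G$-AR. This proves Theorem 1. $\square$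

The list is exact for this $Y$. If $n=5a+6b$ with $a,b\ge0$, choose $y\in Y^{A_4}$ and $z\in Y^{D_5}$. An equivariant $n$-mean applied to $a$ copies of the translates of $y$ (one for each coset of $A_4$) and $b$ copies of those of $z$ would give a fixed point.

## Equivariant retracts of $C(X)$

We turn to Theorem 2. In this section $G$ is a compact group, $X$ is a nonempty compact metrizable $G$-space, and a *Banach $G$-space* is a Banach space with a continuous linear isometric action of $G$. The purpose is to reduce "is a $G$-AR" to "all fixed sets are contractible" and to find out what a mean gives on fixed sets.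

A metrizable $G$-space has an invariant metric, namely $\sup_gd_0(gx,gy)$ for any bounded compatible metric $d_0$. It is compatible, since $x_i\to x$ implies $\sup_gd_0(gx_i,gx)\to0$ by compactness of $G$.

**Lemma 10.** (a) If $A$ is closed and invariant in a metrizable $G$-space $Z$ and $L$ is a Banach $G$-space, every $G$-map $A\to L$ extends to a $G$-map $Z\to L$. (b) Let $d$ be an invariant metric on $X$, and let $L=C(X)$ with $(gf)(y)=f(g^{-1}y)$. Then $x\mapsto d(x,\cdot)$ is an equivariant isometric embedding of $X$ in $L$. (c) $X$ is a $G$-ANR (resp. $G$-AR) iff it is an equivariant neighborhood retract (resp. equivariant retract) of $C(X)$; and any equivariant neighborhood retract (resp. equivariant retract) $X$ of a Banach $G$-space is a $G$-ANR (resp. $G$-AR). (d) If $X$ is a $G$-ANR and $K\le G$ is closed with $X^K\ne\emptyset$, then $X^K$ is a compact ANR.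

*Proof.* (a) By Dugundji's theorem there is an extension $\tilde f:Z\to L$. The average $z\mapsto\int g^{-1}\tilde f(gz)\,dg$ is continuous, equivariant (as in Lemma 8), and equals the given map on $A$. (b) By the triangle inequality $\|d(x,\cdot)-d(x',\cdot)\|=d(x,x')$. Also $(g\,d(x,\cdot))(y)=d(x,g^{-1}y)=d(gx,y)$. The action on $C(X)$ is isometric, and its orbit maps are continuous by uniform continuity of functions on $X$, so it is continuous. (c) If $X$ is a $G$-ANR or $G$-AR, apply the definition to the closed embedding in (b). Conversely let $r:U\to X$ be an equivariant retraction of an open invariant subset $U$ of a Banach $G$-space $L$, and let $X$ be closed and invariant in $Z$. Extend $X\hookrightarrow L$ to a $G$-map $F:Z\to L$ by (a). Then $r\circ F$ on $F^{-1}(U)$ is an equivariant retraction onto $X$, and $F^{-1}(U)=Z$ if $U=L$. (d) The subspace $L^K$ is a Banach space, and an equivariant retraction $r:U\to X$ maps $U\cap L^K$ to $X^K$, fixing $X^K$. Apply (c) with the trivial group. $\square$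

**Lemma 11.** A compact $G$-ANR $X$ that is $G$-contractible is a $G$-AR. Conversely a compact $G$-AR is $G$-contractible.

*Proof.* Let $h:X\times I\to X$ be a $G$-homotopy with $h_0=\mathrm{id}$ and $h_1\equiv x_0$; equivariance of $h_1$ gives $x_0\in X^G$. Let $X$ be closed and invariant in $Z$ and let $r:U\to X$ be an equivariant retraction with $U$ open and invariant. With an invariant metric on $Z$ we get an invariant continuous $\lambda:Z\to[0,1]$ with $\lambda=0$ on $X$ and $\lambda=1$ off $U$. Put $R(z)=h(r(z),\min(1,2\lambda(z)))$ on $U$ and $R(z)=x_0$ where $\lambda(z)>\frac12$. These two open sets cover $Z$, and on their overlap both formulas give $x_0$. So $R$ is an equivariant retraction $Z\to X$. Conversely, if $r:C(X)\to X$ is an equivariant retraction, then $(x,s)\mapsto r((1-s)x)$ is a $G$-homotopy from the identity to the constant map at $r(0)$. $\square$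

**Lemma 12.** Let $G$ be finite and $X$ a compact $G$-ANR. There are a finite simplicial $G$-complex $\mathcal N$ and $G$-maps $\alpha:X\to|\mathcal N|$, $\beta:|\mathcal N|\to X$ with $\beta\alpha$ $G$-homotopic to the identity.

*Proof.* Let $X\subset L=C(X)$ and $r:U\to X$ be as in Lemma 10, and let $\varepsilon>0$ be such that the $\varepsilon$-neighborhood of $X$ lies in $U$. Take a finite $G$-invariant $V\subset X$ such that the balls $B(v,\varepsilon/2)$, $v\in V$, cover $X$. Let $\mu_v$ be the partition of unity obtained by normalizing the functions $\max(0,\varepsilon/2-\|x-v\|)$; as the action is isometric, $\mu_{gv}(gx)=\mu_v(x)$. Let $\mathcal N$ be the $G$-complex on $V$ whose simplices are the sets $\{v_0,\dots,v_k\}$ for which some $x\in X$, a witness, has $\mu_{v_i}(x)>0$ for all $i$. Put $\alpha(x)=\sum\mu_v(x)v$ as a formal sum, and $\beta(\sum t_vv)=r(\sum t_vv)$ with the sum taken in $L$. If a simplex has witness $x$, its vertices are within $\varepsilon/2$ of $x$, so convex combinations of them are in $U$. Thus $\beta$ is defined, and both are $G$-maps. The point $(1-s)x+s\sum\mu_v(x)v$ is within $\varepsilon/2$ of $x$, so $r$ of it is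 a $G$-homotopy from $\mathrm{id}$ to $\beta\alpha$. $\square$

**Lemma 13.** Let $G$ be finite and $X$ a compact $G$-ANR such that $X^H$ is nonempty and contractible for all $H\le G$. Then $X$ is a $G$-AR.

*Proof.* Take $\mathcal N,\alpha,\beta$ from Lemma 12 and $x_0\in X^G$. We construct a $G$-homotopy from $\beta$ to the constant map at $x_0$ over the cells $\sigma\times I$, $\sigma$ a simplex of $\mathrm{Sd}\,\mathcal N$, by induction on $\dim\sigma$, one $\sigma$ from each $G$-orbit. In $\mathrm{Sd}\,\mathcal N$ a stabilizer $G_\sigma$ fixes $\sigma$ pointwise, so the map already given on $\partial(\sigma\times I)$ has values in the contractible space $X^{G_\sigma}$. Hence it extends to $\sigma\times I\to X^{G_\sigma}$, and we transport it to the orbit of $\sigma$ as in Lemma 7. So $\mathrm{id}\simeq_G\beta\alpha\simeq_G\mathrm{const}_{x_0}$, and Lemma 11 applies. $\square$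

**Lemma 14.** Let $X$ be a compact $G$-ANR with an equivariant $n$-mean $p$, $n\ge2$, and let $K\le G$ be closed. If $X^K$ is nonempty and connected, then $X^K$ is contractible.

*Proof.* If all $x_i$ are fixed by $k$, then $k\,p(x_1,\dots,x_n)=p(kx_1,\dots,kx_n)=p(x_1,\dots,x_n)$, so $p$ restricts to an $n$-mean on $X^K$. By Lemma 10(d), $X^K$ is a compact ANR. By Lemma 12 for the trivial group, its homology is a direct summand of the homology of a finite complex, so it is finitely generated and vanishes in high degrees. By the theorem of Eckmann and Eckmann–Ganea–Hilton, $X^K$ is an AR, so it is contractible by Lemma 11 for the trivial group. $\square$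

**Theorem 15 (Smith theory).** If $\mathbb Z/q$, $q$ prime, acts on a compact metrizable contractible space $Z$, then $Z^{\mathbb Z/q}$ is mod $q$ Čech-acyclic. In particular it is nonempty and connected.

This is textbook material (Bredon, *Introduction to Compact Transformation Groups*, Ch. III §7; compact spaces are finitistic). The last sentence follows from $\check H^0=\mathbb F_q$.

## Sufficiency in Theorem 2: contractible fixed sets when $n\in\Sigma(S)$

Let $G$ be finite, assume $n\in\Sigma(S)$ for all nonabelian simple sections $S$ of $G$, and let $X$ be a nonempty compact connected metrizable $G$-ANR with an equivariant $n$-mean $p$. We show by induction on $|K|$ that $X^K$ is nonempty and contractible for all $K\le G$. Lemma 13 then says that $X$ is a $G$-AR.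

**Step 1. $K=1$.** This starts the induction: $X$ is nonempty and connected, so Lemma 14 applies.

**Step 2. $K\ne1$ not perfect.** Here Smith theory works. The abelianization of $K$ is nontrivial, so $K$ has a normal subgroup $N$ of prime index $q$. By induction $X^N$ is contractible. Theorem 15 for $K/N\cong\mathbb Z/q$ acting on $X^N$, whose fixed set is $X^K$, shows that $X^K$ is nonempty and connected. By Lemma 14 it is contractible.

**Step 3. $K\ne1$ perfect.** Here we average over orbits, and use the hypothesis on $n$. Dividing by a maximal normal subgroup we get a simple quotient $S$ of $K$, which is perfect and so nonabelian. It is a section of $G$, so $n=\sum_{j=1}^m[S:M_j]$ with proper subgroups $M_j<S$. Let $L_j<K$ be the preimage of $M_j$, so $[K:L_j]=[S:M_j]$. By induction each $X^{L_j}$ is nonempty and contractible. Define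
$$q:\prod_{j=1}^mX^{L_j}\to X,\qquad q(y_1,\dots,y_m)=p\big(\text{all }gy_j:\ gL_j\in K/L_j,\ 1\le j\le m\big).$$
The point $gy_j$ depends only on the coset $gL_j$, there are $\sum[K:L_j]=n$ points, and by (M2) their order is irrelevant. So $q$ is well defined, and it is continuous. An element $k\in K$ permutes the listed points, so by equivariance and (M2) the image of $q$ is in $X^K$. In particular $X^K\ne\emptyset$. For $y\in X^K$ all listed points of $q(y,\dots,y)$ are $y$, so $q(y,\dots,y)=y$ by (M1). Thus $X^K$, embedded diagonally, is a retract of the contractible space $\prod_jX^{L_j}$, and is contractible. $\square$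

## A complex $Y_S$ for every nonabelian simple group $S$

For necessity we need an analogue of (2) for each nonabelian simple $S$.

**Proposition 16.** For every finite nonabelian simple group $S$ there is a finite simplicial $S$-complex $Y$ with $Y^S=\emptyset$ and $Y^H$ contractible for every proper $H<S$. Moreover $Y$ can be taken of the form $|Q|$ with $Q$ a finite $S$-poset.

The plan copies the case of $A_5$: find a complex that is right for all $H\ne1$, then repair $H=1$ by attaching free orbits of cells. The sensible thing to do is to kill homotopy groups. This makes the complex highly connected, but each step may create new homology one degree higher. It ends, with a finite complex, when the last homology group is stably free over $\mathbb ZS$. Steps 3–5 prove that it is.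

**Step 1. The subgroup complex.** This is the part that is right for $H\neq1$. Let $\mathcal Q$ be the poset of subgroups $K$ with $1<K<S$, with $S$ acting by conjugation, and $\Delta=|\mathcal Q|$. Fixed elements of $S$ on $\mathcal Q$ are proper nontrivial normal subgroups, so $\Delta^S=\emptyset$. Let $1<H<S$. By (1), $\Delta^H$ is the realization of $\mathcal Q^H=\{K:H\text{ normalizes }K\}$. For such $K$, $KH$ is a subgroup normalized by $H$. It is not $S$, since otherwise $K$, normalized by $K$ and by $H$, would be normal in $S$. So $K\mapsto KH$ is a poset map of $\mathcal Q^H$, and $K\le KH\ge H$ with $H\in\mathcal Q^H$. By Lemma 6, used twice, the identity of $\Delta^H$ is homotopic to a constant map. So $\Delta^H$ is contractible; this is an argument of Quillen.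

**Step 2. Attaching free orbits of cells.** We describe one attachment, within realizations of finite $S$-posets so that (1) stays available. Let $W=|Q|$ for a finite $S$-poset $Q$, let $k\ge1$, and let $\varphi:S^{k-1}\to W$ be a map. By simplicial approximation there are a triangulation $L$ of $S^{k-1}$ and a simplicial map $f:L\to W$ homotopic to $\varphi$. For a simplicial complex $K$ let $F(K)$ be its poset of simplices, so that $|F(K)|$ is the barycentric subdivision of $K$. Then $f$ induces a poset map $F(L)\to F(W)$ with $\dim f(x)\le\dim x$. Put
$$Q'=F(W)\sqcup S\times\big(\{*\}\sqcup F(L)\big),$$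
with the given order on $F(W)$; $(s,x)\le(s,y)$ iff $x\le y$ in $F(L)$; $(s,*)<(s,x)$ for all $x\in F(L)$; $w<(s,x)$ iff $w\le sf(x)$, for $w\in F(W)$ and $x\in F(L)$; and no other relations. Transitivity holds: $w<(s,x)\le(s,y)$ gives $w\le sf(x)\le sf(y)$, and the other cases are clear. $S$ acts by order automorphisms, with $s'(s,x)=(s's,x)$. We need four properties.

*Fixed sets.* If $H\ne1$, then $H$ has no fixed elements on $S\times(\{*\}\sqcup F(L))$, so $|Q'|^H=|F(W)|^H=W^H$.

*Dimension.* $\dim|Q'|\le\max(\dim W,k)$. Consider a chain that contains elements of $S\times F(L)$, the smallest being $(s,x_0)$. It has at most $(k-1)-\dim x_0+1=k-\dim x_0$ elements of $S\times F(L)$. Below these there is either $(s,*)$ alone, which gives at most $k+1$ elements, or a chain of faces of $sf(x_0)$, with at most $\dim x_0+1$ elements, which again gives at most $k+1$. A chain that contains no element of $S\times F(L)$ lies in $F(W)$ or is a single $(s,*)$.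

*Homotopy type.* Let $M=F(W)\sqcup S\times F(L)$ and let $\rho:M\to F(W)$ be the identity on $F(W)$ with $\rho(s,x)=sf(x)$. This is an equivariant poset map with $\rho(z)\le z$, so by Lemma 6 $|F(W)|=W$ is an equivariant strong deformation retract of $|M|$. The complex $|Q'|$ is $|M|$ with a cone attached on each $\{s\}\times|F(L)|\cong S^{k-1}$, that is, with one $k$-cell for each $s\in S$. Under the retraction $|\rho|$ their attaching maps become $sf\simeq s\varphi$. So $|Q'|$ is homotopy equivalent, relative to $W$, to $W$ with $k$-cells attached along all $s\varphi$, $s\in S$.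

*Homology.* $H_*(|Q'|,W)=H_*(|Q'|,|M|)$ is $\mathbb ZS$ in degree $k$ and zero elsewhere, and for $k\ge2$ its boundary map to $H_{k-1}(W)$ sends $s$ to $s\,\varphi_*[S^{k-1}]$. In particular $\chi(|Q'|)=\chi(W)+(-1)^k|S|$.

We call this *attaching a free orbit of $k$-cells along $\varphi$*.

**Step 3. A highly connected $W$, and its homology over proper subgroups.** The purpose is to isolate the obstruction. Let $N=\max(\dim\Delta,2)$. Start with $\Delta$. Attach finitely many free orbits of 1-cells to make it connected. Then attach free orbits of 2-cells along finitely many generators of $\pi_1$, which is finitely generated as the complex is finite; the result is simply connected. Then for $k=2,\dots,N-1$ in turn, $\pi_k=H_k$ is finitely generated by Hurewicz, and attaching free orbits of $(k+1)$-cells along generators kills $\pi_k$ and leaves the lower homotopy groups zero; the translates of the cells do no harm. We get $W=|Q|$ for a finite $S$-poset $Q$, of dimension at most $N$, $(N-1)$-connected, with $W^K=\Delta^K$ for $K\ne1$. Let $A=H_N(W;\mathbb Z)$. Then $\tilde H_i(W)=0$ for $i\ne N$, and $A$ is a $\mathbb ZS$-module that is finitely generated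 and free over $\mathbb Z$.

*Claim: for every proper $H<S$, $A|_H$ is stably free over $\mathbb ZH$.* For $H=1$ this is clear. For $H\ne1$ let $W_H=\bigcup_{1<K\le H}W^K$, an $H$-invariant subcomplex. The sets $W^K=|Q^K|$ are subcomplexes, and $W^K\cap W^{K'}=W^{\langle K,K'\rangle}$ with $\langle K,K'\rangle\le H$ proper and nontrivial. So all intersections are nonempty and contractible by Step 1. By the nerve theorem $W_H$ is homotopy equivalent to a full simplex, so it is contractible. Hence $H_*(W,W_H)=\tilde H_*(W)$ is $A$, in degree $N$ only. A simplex of $W$ fixed by some $1\ne h\in H$ lies in $W^{\langle h\rangle}\subset W_H$, so $H$ permutes the simplices outside $W_H$ freely. Therefore $C_i=C_i(W,W_H)$ is finitely generated free over $\mathbb ZH$, and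
$$0\to A\to C_N\to C_{N-1}\to\dots\to C_0\to0$$
is exact. Splitting it from the right gives $A\oplus C_{N-1}\oplus C_{N-3}\oplus\cdots\cong C_N\oplus C_{N-2}\oplus\cdots$ over $\mathbb ZH$, and $A|_H$ is stably free.

*Claim: $A$ is projective over $\mathbb ZS$ and $\operatorname{rank}_{\mathbb Z}A=r|S|$ for some integer $r\ge0$.* The Sylow subgroups of $S$ are proper, so $A$ is projective over each of them. As $A$ is $\mathbb Z$-free, $\operatorname{Ext}^1_{\mathbb ZS}(A,C)=H^1(S;\operatorname{Hom}_{\mathbb Z}(A,C))$ for every $C$. This group is killed by $|S|$, and its $p$-primary part restricts injectively to $H^1(P;\operatorname{Hom}_{\mathbb Z}(A,C))=\operatorname{Ext}^1_{\mathbb ZP}(A,C)=0$, where $P$ is a Sylow $p$-subgroup. So $\operatorname{Ext}^1_{\mathbb ZS}(A,-)=0$ and $A$ is projective (compare Brown, *Cohomology of Groups*, VI.8). Since $A|_P$ is stably free, $|P|$ divides $\operatorname{rank}_{\mathbb Z}A$ for every Sylow subgroup $P$, so $|S|$ divides it.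

Let $K_0(\mathbb ZS)$ be the Grothendieck group of finitely generated projective $\mathbb ZS$-modules, and put
$$x=[A]-r[\mathbb ZS]\in K_0(\mathbb ZS).$$
For $H<S$ proper, $A|_H$ is stably free of $\mathbb Z$-rank $r|S|$, so $[A|_H]=r[S:H][\mathbb ZH]$, and
$$\mathrm{Res}_Hx=0\quad\text{for all proper }H<S.\tag{3}$$

**Step 4. An idempotent in the Burnside ring.** To deduce $x=0$ from (3) we write $1$ as a combination of induced classes. The Burnside ring $A(S)$ is the Grothendieck ring of finite $S$-sets under disjoint union and product; the *mark* of a set $T$ at $H$ is $|T^H|$. The marks at all subgroups together embed $A(S)$ in a product of copies of $\mathbb Z$. (For $\mathbb Z/2$, the point has marks $1,1$ at $1$ and $\mathbb Z/2$, and the free orbit has marks $2,0$.) We have $\chi(W)=1+(-1)^Nr|S|$, and $\chi(W)\equiv\chi(\Delta)\pmod{|S|}$ as only free orbits of cells were attached. So $1-\chi(\Delta)=k|S|$ with $k\in\mathbb Z$. Let $[\Delta]=\sum_i(-1)^i[\text{set of }i\text{-simplices of }\Delta]\in A(S)$ and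
$$e=1-[\Delta]-k[S/1].$$
A simplex stabilized by $H$ is fixed pointwise, so the mark of $[\Delta]$ at $H$ is $\chi(\Delta^H)$. Hence the mark of $e$ is $1-1-0=0$ at $H$ with $1<H<S$, it is $1-\chi(\Delta)-k|S|=0$ at $H=1$, and it is $1-0-0=1$ at $H=S$. As the marks are injective and all are $0$ or $1$, $e^2=e$.

**Step 5. The idempotent acts as zero, so $x=0$.** A *lattice* is a $\mathbb ZS$-module that is finitely generated and free over $\mathbb Z$. Let $\mathcal R=G_0(\mathbb ZS)$ be the Grothendieck group of finitely generated $\mathbb ZS$-modules with respect to short exact sequences. Every such module $M$ has a presentation $0\to L_1\to L_0\to M\to0$ by lattices with $L_0$ free, so $\mathcal R$ is also the Grothendieck group of lattices. The product $[L][L']=[L\otimes_{\mathbb Z}L']$ of lattices makes it a ring, and $[L][M]=[L\otimes_{\mathbb Z}M]$ for a lattice $L$ and any finitely generated $M$. The ring $\mathcal R$ acts on $K_0(\mathbb ZS)$ by $[L][P]=[L\otimes_{\mathbb Z}P]$. Indeed $L\otimes_{\mathbb Z}\mathbb ZS$ is free over $\mathbb ZS$, so $L\otimes_{\mathbb Z}P$ is projective, and short exact sequences of lattices tensored with $P$ become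 split exact. There is a ring homomorphism $A(S)\to\mathcal R$, $[T]\mapsto[\mathbb ZT]$, and
$$[\mathbb Z[S/H]]\cdot y=\mathrm{Ind}_H\mathrm{Res}_Hy\qquad(y\in K_0(\mathbb ZS)).\tag{4}$$

*Claim: the image of $e$ in $\mathcal R$ is $0$.* The character of $\mathbb QT$ at $g$ is $|T^{\langle g\rangle}|$, and $\langle g\rangle\ne S$. So the rational character of $e$ vanishes, and $e\in J=\ker(\mathcal R\to G_0(\mathbb QS))$.

The group $J$ is generated by classes of finite simple modules. An element of $J$ is $[M]-[M']$ with lattices $M,M'$ and $\mathbb QM\cong\mathbb QM'$, by semisimplicity. After multiplying by an integer, the isomorphism embeds $M'$ in $M$ with finite index, so $[M]-[M']=[M/M']$, and the finite module $M/M'$ has a composition series.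

Next, $e[F]=0$ for every finite simple module $F$. Choose a prime $q$ dividing $|F|$; then $qF$ is a proper submodule, so $qF=0$. Write $e=\sum_i\pm[T_i]$. Then $e[F]=\sum\pm[\mathbb ZT_i\otimes_{\mathbb Z}F]=\sum\pm[\mathbb F_qT_i\otimes_{\mathbb F_q}F]$ is the image under $G_0(\mathbb F_qS)\to\mathcal R$ of $e_q[F]$ with $e_q=\sum\pm[\mathbb F_qT_i]$. For $g$ of order prime to $q$, the Brauer character of $\mathbb F_qT$ at $g$ is the number of fixed points of $g$ on $T$. So the Brauer character of $e_q$ at $g$ is the mark of $e$ at $\langle g\rangle$, which is $0$. Brauer characters determine classes in $G_0(\mathbb F_qS)$, since irreducible Brauer characters are linearly independent and extension of scalars to $\overline{\mathbb F}_q$ is injective on $G_0$. So $e_q=0$ and $e[F]=0$.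

Thus $eJ=0$, and as $e\in J$ we get $e=e\cdot e=0$ in $\mathcal R$.

Consequently $x=(1-e)x=([\Delta]+k[S/1])x$. Since $\Delta^S=\emptyset$, the $S$-sets of simplices of $\Delta$ have only orbits $S/H$ with $H$ proper. So by (4) $x$ is an integral combination of elements $\mathrm{Ind}_H\mathrm{Res}_Hx$ with $H$ proper, and these vanish by (3). Hence $x=0$.

**Step 6. The last two layers of cells.** Now we can finish the repair. As $x=0$, there is an $m$ with $A\oplus(\mathbb ZS)^m\cong(\mathbb ZS)^{r+m}$. Attach $m$ free orbits of $N$-cells to $W$ along constant maps. The result $W'$ is still $(N-1)$-connected and of dimension at most $N$. The sequence $0\to A\to H_N(W')\to(\mathbb ZS)^m\to0$ is exact (recall $\tilde H_{N-1}(W)=0$) and splits, so $H_N(W')\cong A\oplus(\mathbb ZS)^m$ is free of rank $r+m$. Since $N\ge2$, Hurewicz gives $\pi_N(W')=H_N(W')$. Attach $r+m$ free orbits of $(N+1)$-cells along elements that form a $\mathbb ZS$-basis. For the result $Y$, the boundary map $H_{N+1}(Y,W')=(\mathbb ZS)^{r+m}\to H_N(W')$ is an isomorphism. So $Y$ is simply connected and acyclic, hence contractible. For $H\ne1$ we have $Y^H=\Delta^H$, which is contractible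 for $H$ proper and empty for $H=S$. By construction $Y=|Q|$ for a finite $S$-poset $Q$. $\square$

## Coinduction from a section: necessity in Theorem 2

Let $G$ be finite and suppose $n\notin\Sigma(S)$ for a nonabelian simple section $S=K/N_0$, $N_0\trianglelefteq K\le G$. We produce a fixed-point-free $G$-space that violates $\mathsf P(G,n)$.

**Step 1. The $G$-space.** The aim is to turn the $S$-space of Proposition 16 into a $G$-space without creating fixed points. Take $Y=|Q|$ from Proposition 16. By Lemma 7 it has an $S$-equivariant $n$-mean $p$. View $Y$ as a $K$-space through $K\to S$; then $p$ is $K$-equivariant and $Y^K=Y^S=\emptyset$. Let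
$$Z=\mathrm{Map}_K(G,Y)=\{f:G\to Y\mid f(kg)=kf(g)\text{ for }k\in K\},\qquad(g'f)(g)=f(gg').$$
This is a left action, as $(g''(g'f))(g)=f(gg''g')=((g''g')f)(g)$. A function $f$ is determined by its values on representatives of the cosets $Kg$, which are arbitrary, so $Z\cong Y^{[G:K]}$ is compact, connected and metrizable.

**Step 2. The mean, and no fixed point.** We check the properties that Theorem 2 asks for. The pointwise formula $(f_1,\dots,f_n)\mapsto\big(g\mapsto p(f_1(g),\dots,f_n(g))\big)$ takes values in $Z$ because $p$ is $K$-equivariant; it is a $G$-equivariant $n$-mean on $Z$. A $G$-fixed $f$ satisfies $f(gg')=f(g)$ for all $g,g'$, so it is constant with a value $c$, and $c=f(k)=kf(1)=kc$ for $k\in K$. So $c\in Y^K=\emptyset$, and $Z^G=\emptyset$. By Lemma 9, $Z$ is not a $G$-AR.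

**Step 3. $Z$ is a $G$-ANR.** We reduce to Lemma 8 through the evaluation at $1$. Let $Z$ be closed and invariant in a metrizable $G$-space $M$. The map $\mathrm{ev}_1:Z\to Y$, $f\mapsto f(1)$, is a $K$-map, since $(kf)(1)=f(k)=kf(1)$. By Lemma 8 for the group $K$ it extends to a $K$-map $\varphi:U'\to Y$ on an open $K$-invariant neighborhood $U'$ of $Z$ in $M$. Put $U=\bigcap_{g\in G}gU'$, an open $G$-invariant neighborhood of $Z$, and $r(u)(g)=\varphi(gu)$ for $u\in U$. Then $r(u)(kg)=\varphi(kgu)=k\,r(u)(g)$, so $r(u)\in Z$. Also $r(g'u)(g)=\varphi(gg'u)=(g'r(u))(g)$, so $r$ is a $G$-map. For $f\in Z$ we get $r(f)(g)=\mathrm{ev}_1(gf)=(gf)(1)=f(g)$. So $r:U\to Z$ is an equivariant retraction.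

Hence $\mathsf P(G,n)$ fails, with a counterexample without $G$-fixed points. With the sufficiency part this proves Theorem 2. $\square$

## Compact groups: Peter–Weyl reduction and toral identity components

**Proof of Theorem 3, part 1.**

**Step 1. Inflation ($\Rightarrow$).** We show that $\mathsf P$ passes to quotients. Let $N\trianglelefteq G$ be closed, and let a compact metrizable $G/N$-space be regarded as a $G$-space. By Lemma 10(c) being a $G$-ANR or $G$-AR is the existence of an equivariant neighborhood retraction or retraction in $C(X)$, and this is the same condition for $G$ and for $G/N$. Equivariance of a mean is also the same condition. So $\mathsf P(G,n)$ implies $\mathsf P(G/N,n)$ for every closed normal $N$.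

**Step 2. A smoothing operator ($\Leftarrow$).** Let $X$ be a nonempty compact connected $G$-ANR with an equivariant $n$-mean. We want to push $X$ into $X^N$ for some $N$ with $G/N$ Lie. Let $X\subset L=C(X)$ and $r:U\to X$ be as in Lemma 10, and let $\varepsilon>0$ be such that the $\varepsilon$-neighborhood of $X$ lies in $U$. For a real continuous class function $\varphi$ on $G$ put
$$T_\varphi f=\int_G\varphi(g)\,gf\,dg\qquad(f\in L).$$
This commutes with $G$: $hT_\varphi f=\int\varphi(g)\,hgf\,dg=\int\varphi(h^{-1}g'h)\,g'hf\,dg'=T_\varphi(hf)$.

The function $\delta(g)=\sup_{x\in X}\|gx-x\|$ is continuous, since $X$ is compact, and it is a class function, since the action is isometric and $X$ is invariant. Let $\varphi_0$ be the multiple of $\max(0,\varepsilon/2-\delta(g))$ with integral $1$; it exists because $\delta(1)=0$. Where $\varphi_0>0$ we have $\delta<\varepsilon/2$, so $\|T_{\varphi_0}x-x\|\le\varepsilon/2$ for $x\in X$. By Peter–Weyl, $\varphi_0$ is a uniform limit of finite complex combinations of irreducible characters; taking real parts (the conjugate of a character is a character) we may take the approximants $\varphi$ real. Since $\|T_\varphi x-T_{\varphi_0}x\|\le\|\varphi-\varphi_0\|_\infty\sup_{x\in X}\|x\|$,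 we can choose $\varphi$ with $\|T_\varphi x-x\|<\varepsilon$ for all $x\in X$. Let $N$ be the common kernel of the finitely many representations involved. It is closed and normal, and $G/N$ embeds in a finite product of unitary groups, so it is Lie. For $\nu\in N$ we have $\varphi(\nu^{-1}g)=\varphi(g)$, so $\nu T_\varphi f=\int\varphi(\nu^{-1}g)\,gf\,dg=T_\varphi f$. Hence $T_\varphi L\subset L^N$.

**Step 3. Transfer from $X^N$ to $X$.** Now we use $\mathsf P(G/N,n)$. The formula $h_s(x)=r((1-s)x+sT_\varphi x)$ is a $G$-homotopy of maps $X\to X$ with $h_0=\mathrm{id}$ and $h_1(X)\subset X^N$. It maps $X^N$ to $X^N$, since for $x\in X^N$ everything happens in $L^N$. So $X^N\hookrightarrow X$ is a $G$-homotopy equivalence with inverse $h_1$. The set $X^N$ is compact, and nonempty as it contains $h_1(X)$. It is connected, because each $x\in X^N$ is joined within $X^N$ by the path $s\mapsto h_s(x)$ to the connected set $h_1(X)$. It is a $G/N$-ANR by Lemma 10(c), as $r$ retracts $U\cap L^N$ equivariantly onto it and $L^N$ is a Banach $G/N$-space. The mean restricts to it. By $\mathsf P(G/N,n)$ it is a $G/N$-AR, hence $G/N$-contractible by Lemma 11. So $\mathrm{id}_X\simeq_Gh_1\simeq_G\mathrm{const}$,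 $X$ is $G$-contractible, and by Lemma 11 it is a $G$-AR.

**Step 4. Profinite groups.** A quotient of a profinite group by a closed normal subgroup is profinite, and a profinite Lie group is finite. Finite quotients are Lie. So the criterion of part 1 involves exactly the finite quotients, and for these Theorem 2 applies. This proves part 1.

**Proof of Theorem 3, part 2.**

**Step 1. Reduction to a Lie group.** By part 1 we may assume that $G$ is a compact Lie group with $G_0$ a torus and $G/G_0$ solvable. Let $X$ be a nonempty compact connected $G$-ANR with an equivariant $n$-mean and let $K\le G$ be closed. We want $X^K$ to be contractible. The group $T=K_0$ is a closed connected subgroup of the torus $G_0$, so it is a torus. $K/T$ is finite since $K$ is a compact Lie group. It is solvable, since $K/(K\cap G_0)$ embeds in $G/G_0$ and $(K\cap G_0)/T$ is abelian.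

**Step 2. From $1$ to $T$.** We approximate $T$ by finite $2$-groups. Let $T_k=\{t\in T:t^{2^k}=1\}$. There is a chain of subgroups from $1$ to $T_k$, each normal of index $2$ in the next. $X$ is contractible by Lemma 14. Going up the chain, Theorem 15 shows that each next fixed set is nonempty and connected, and Lemma 14 that it is contractible. So all $X^{T_k}$ are contractible. As $\bigcup_kT_k$ is dense in $T$, $X^T=\bigcap_kX^{T_k}$ is a decreasing intersection of nonempty compact connected sets. So it is nonempty and connected, hence contractible by Lemma 14.

**Step 3. From $T$ to $K$.** Here we use solvability of $K/T$. There is a chain $T=N_0\lhd N_1\lhd\dots\lhd N_m=K$ with prime indices. Applying Theorem 15 to $N_{i+1}/N_i$ acting on $X^{N_i}$, and then Lemma 14, we get that $X^K$ is contractible.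

**Step 4. From fixed sets to $X$.** We use a theorem of James and Segal (*On equivariant homotopy type*, Topology 17 (1978)): for $G$ compact Lie, a $G$-map of $G$-ANRs that induces homotopy equivalences on $K$-fixed sets for all closed $K$ is a $G$-homotopy equivalence. Applied to $X\to\mathrm{pt}$ it says that $X$ is $G$-contractible. By Lemma 11, $X$ is a $G$-AR.

**Proof of Theorem 3, part 3.** If $\bar G$ is a nonsolvable finite quotient of $G$, then $\mathsf P(\bar G,n)$ fails for $n=2,3,4$ by Corollary 4(b). By Step 1 of part 1, $\mathsf P(G,n)$ implies $\mathsf P(\bar G,n)$, so $\mathsf P(G,n)$ fails too; the counterexamples are those for $\bar G$ with the inflated action. $\square$
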